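# Baire-one affine maps into Banach spaces and the approximation property

## 1. Affine maps and their pointwise limits

Throughout, $X$ is a nonempty compact convex subset of a Hausdorff locally convex space, and $E$ is a Banach space. We take all Banach spaces to be real. Section 2 explains why this loses nothing.

**Definition 1 (continuous affine maps).** A map $a:X\to E$ is affine if $a(\lambda x+(1-\lambda)y)=\lambda a(x)+(1-\lambda)a(y)$ for $x,y\in X$ and $\lambda\in[0,1]$. The set of continuous affine maps $X\to E$ is $\mathfrak A(X,E)$. We write $\mathfrak A(X)\otimes E$ for the linear span of the maps $x\mapsto a(x)e$ with $a\in\mathfrak A(X,\mathbb R)$ and $e\in E$.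

Our running example is $X=M_1([0,1])$, the Borel probability measures on $[0,1]$ with the weak$^*$ topology. For $h\in C([0,1])$ the function $\mu\mapsto\int h\,d\mu$ is in $\mathfrak A(X,\mathbb R)$, and $\mu\mapsto\sum_{k\le n}\big(\int h_k\,d\mu\big)e_k$ is in $\mathfrak A(X)\otimes E$. A map in $\mathfrak A(X)\otimes E$ always takes values in a finite-dimensional subspace, so $\mathfrak A(X)\otimes E$ can be smaller than $\mathfrak A(X,E)$. For instance, on the norm-compact set $X=\{x\in\ell_2:|x_n|\le 2^{-n}\text{ for all }n\}$ the identity map into $\ell_2$ is continuous and affine, but its range spans an infinite-dimensional space.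

**Definition 2 (Baire-one maps).** $\mathcal C_1(X,E)$ is the set of pointwise norm limits of sequences of continuous maps $X\to E$. Its elements are called Baire-one maps.

On $[0,1]$ (a compact convex set), the indicator of a single point $q$ is Baire-one, being the limit of $t\mapsto\max(0,1-m|t-q|)$. The indicator $1_{\mathbb Q}$ of the rationals is not, since by Baire's theorem a Baire-one function $[0,1]\to\mathbb R$ has a point of continuity and $1_{\mathbb Q}$ has none.

**Definition 3 (limits of affine maps).** $\mathfrak A_1(X,E)$ is the set of pointwise norm limits of sequences from $\mathfrak A(X,E)$.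

On $M_1([0,1])$, the function $\mu\mapsto\mu(\{q\})$ belongs to $\mathfrak A_1(X,\mathbb R)$. It is the limit of $\mu\mapsto\int\max(0,1-m|t-q|)\,d\mu(t)$ by dominated convergence.

Every $f\in\mathfrak A_1(X,E)$ is affine and Baire-one. For real-valued functions the converse is a classical theorem, which we use as known.

**Mokobodzki's theorem.** Every affine function in $\mathcal C_1(X,\mathbb R)$ belongs to $\mathfrak A_1(X,\mathbb R)$.

## 2. Approximating the identity on compact sets

Let $L(E)$ be the space of bounded operators on $E$, and let $\tau$ be the topology on $L(E)$ of uniform convergence on compact subsets of $E$. It is the locally convex topology given by the seminorms $T\mapsto\sup_{e\in K}\|Te\|$ with $K\subset E$ compact. For $z^*\in E^*$ and $z\in E$ we write $z^*\otimes z$ for the operator $e\mapsto z^*(e)z$. Finite rank operators are the finite sums of these.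

A remark used repeatedly: if $\sup_n\|T_n\|<\infty$ and $T_ne\to Te$ for every $e$, then $T_n\to T$ in $\tau$. Indeed the $T_n$ are equi-Lipschitz, so convergence on a finite $\varepsilon$-net of a compact set $K$ controls convergence on all of $K$. On $c_0$ let $P_n$ be the projection onto the first $n$ coordinates. Then $P_n\to I$ in $\tau$, although $\|P_n-I\|=1$ for all $n$.

**Definition 4 (AP, CAP, MAP).** $E$ has the approximation property (AP) if $I_E$ is in the $\tau$-closure of the finite rank operators. It has the compact approximation property (CAP) if $I_E$ is in the $\tau$-closure of the compact operators. It has the metric approximation property if $I_E$ is in the $\tau$-closure of the finite rank operators of norm at most $1$.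

The space $c_0$ has the metric approximation property, by means of the $P_n$. Finite rank operators are compact, so AP implies CAP. To see approximants that are compact and not of finite rank, take $T_k$ on $\ell_2$ with $T_ke_n=\frac{k}{k+n}e_n$. Each $T_k$ is a norm limit of its finite truncations, hence compact. Also $\|T_k\|\le1$ and $T_kx\to x$ for each $x$, so $T_k\to I$ in $\tau$.

**Real and complex scalars.** Only the real-linear structure of $E$ enters $\mathfrak A$, $\mathcal C_1$ and $\mathfrak A_1$. The AP and CAP do not depend on the scalar field either. A complex-linear finite rank (compact) operator is also a real-linear one. Conversely, let $T$ be real-linear of finite rank (compact) on a complex space and put $T'x=\frac12(Tx-iT(ix))$. Then $T'(ix)=\frac12(T(ix)+iTx)=iT'x$, so $T'$ is complex-linear, and it is again of finite rank (compact). From $T'x-x=\frac12(Tx-x)-\frac i2\big(T(ix)-ix\big)$ we get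
$$\|T'x-x\|\le\tfrac12\big(\|Tx-x\|+\|T(ix)-ix\|\big).$$
So if $T$ is close to the identity on the compact set $K\cup iK$, then $T'$ is close to the identity on $K$.

## 3. Mokobodzki's theorem with values in $E$

Suppose an affine map into a Banach space is a pointwise limit of continuous maps. Can the continuous maps be chosen affine? The precise question comes from Ondřej F.K. Kalenda and Jiří Spurný, "Baire classes of affine vector-valued functions", arXiv:1411.1874 (2014).

**Question.** Let $X$ be a compact convex set and let $E$ have the AP, or the CAP. Does every affine $f\in\mathcal C_1(X,E)$ belong to $\mathfrak A_1(X,E)$?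

The answer is yes for the AP and no for the CAP.

**Theorem A.** Let $E$ have the AP, let $X$ be compact convex, and let $f\in\mathcal C_1(X,E)$ be affine. Then $f\in\mathfrak A_1(X,E)$. Moreover $f$ is bounded, and it is the pointwise norm limit of a sequence $(a_n)$ in $\mathfrak A(X)\otimes E$ with $\sup_X\|a_n\|\le\sup_X\|f\|$.

**Theorem B.** If $E$ fails the AP, there are a metrizable compact convex set $X$ (the weak$^*$-compact dual ball of a separable Banach space with the metric approximation property) and an affine $f\in\mathcal C_1(X,E)$ with relatively norm-compact range such that $f\notin\mathfrak A_1(X,E)$.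

**Corollary.** (a) For a Banach space $E$ the following are equivalent: (i) $E$ has the AP; (ii) for every compact convex $X$, every affine $f\in\mathcal C_1(X,E)$ is in $\mathfrak A_1(X,E)$; (iii) for every metrizable compact convex $X$, every affine $f\in\mathcal C_1(X,E)$ with relatively norm-compact range is in $\mathfrak A_1(X,E)$.

(b) For the CAP the answer to the Question is no. Among spaces with the CAP, the answer is positive exactly for those with the AP.

**Proof of the Corollary from the theorems.** Theorem A is (i)$\Rightarrow$(ii), and (ii)$\Rightarrow$(iii) is trivial. Theorem B says that (iii) fails whenever (i) fails. For (b), G. A. Willis (*The compact approximation property does not imply the approximation property*, Studia Math. 103 (1992), 99–108) gives a Banach space with the CAP but without the AP, and Theorem B applies to it. The last sentence of (b) is (a) restricted to spaces with the CAP.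

## 4. Boundedness, and cases settled by hand

**Lemma 1.** If $a_n\in\mathfrak A(X,\mathbb R)$ converge pointwise on $X$, then $\sup_n\|a_n\|_\infty<\infty$. Consequently every affine $f\in\mathcal C_1(X,E)$ is bounded, for every Banach space $E$, and for each $x^*\in E^*$ the function $x^*\circ f$ is the pointwise limit of a uniformly bounded sequence in $\mathfrak A(X,\mathbb R)$.

**Proof.** The sets $C_k=\{x\in X:|a_n(x)|\le k\text{ for all }n\}$ are closed, and they cover $X$ because convergent sequences are bounded. By the Baire category theorem some $C_k$ contains $X\cap(x_0+V)$ with $x_0\in X$ and $V$ a neighborhood of $0$. The compact set $X-x_0$ is bounded, so there is $\lambda\in(0,1]$ with $\lambda(X-x_0)\subset V$. For $x\in X$ the point $x_0+\lambda(x-x_0)$ is in $X$ by convexity, hence in $C_k$. Since $a_n$ is affine,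
$$|a_n(x)|=\tfrac1\lambda\big|a_n(x_0+\lambda(x-x_0))-(1-\lambda)a_n(x_0)\big|\le\tfrac{2k}{\lambda}.$$
Now let $f\in\mathcal C_1(X,E)$ be affine and $x^*\in E^*$. The function $x^*\circ f$ is affine and Baire-one, so by Mokobodzki's theorem it is the pointwise limit of a sequence in $\mathfrak A(X,\mathbb R)$, which is uniformly bounded by what we just proved. Hence $x^*\circ f$ is bounded. So $f(X)$ is weakly bounded, and by the uniform boundedness principle it is norm bounded. $\square$

Now three cases of the Question.

**Finite-dimensional $X$.** An affine map on $X$ extends to an affine map on the finite-dimensional affine hull, which is continuous. So $f\in\mathfrak A(X,E)$.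

**Finite-dimensional $E$.** Apply Mokobodzki's theorem to each of the finitely many coordinates.

**$X=M_1([0,1])$ and any $E$.** Let $f\in\mathcal C_1(X,E)$ be affine, let $M=\sup\|f\|$, and put $F(t)=f(\delta_t)$. First, a real continuous affine $a$ on $X$ satisfies $a(\mu)=\int a(\delta_t)\,d\mu(t)$, since both sides are continuous in $\mu$ and agree on the dense set of convex combinations of Dirac measures. For $e^*\in E^*$, Lemma 1 and dominated convergence carry this formula over to $e^*\circ f$. The map $F$ is bounded and Baire-one, so it is Bochner integrable for each $\mu$, and we get $f(\mu)=\int F\,d\mu$. Choose continuous $G_n:[0,1]\to E$ with $G_n\to F$ pointwise and, after composing with the radial retraction onto $MB_E$, with $\|G_n\|\le M$. Then $\int G_n\,d\mu\to\int F\,d\mu=f(\mu)$ by dominated convergence. The map $\mu\mapsto\int G_n\,d\mu$ is affine. It is continuous because $G_n$ is a uniform limit of finite sums $\sum h_i(\cdot)e_i$ with $h_i\in C([0,1])$. So $f\in\mathfrak A_1(X,E)$, with no assumption on $E$. A counterexample must therefore use a different $X$.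

## 5. Finite rank truncation gives only a double limit

Let $E=c_0$. The natural first attempt is to truncate. For affine $f\in\mathcal C_1(X,c_0)$, the map $P_n\circ f$ has values in a finite-dimensional space, so there are $a_{n,m}\in\mathfrak A(X)\otimes c_0$ with $a_{n,m}\to P_n\circ f$ pointwise as $m\to\infty$. And $P_n\circ f\to f$ pointwise in norm. Hence
$$f(x)=\lim_{n}\lim_{m}a_{n,m}(x)\qquad(x\in X).$$
This is where it stops. We need a single sequence, and the $m$ needed for a given $n$ depends on $x$.

The obstacle is real. Let $X=M_1([0,1])$, enumerate $\mathbb Q\cap[0,1]=\{q_1,q_2,\dots\}$ without repetition, and put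
$$f_0(\mu)=\big(\mu(\{q_k\})\big)_{k}\in\ell_1\subset c_0 .$$
This $f_0$ is affine. Each $P_n\circ f_0$ is in $\mathfrak A_1(X,c_0)$ by the example after Definition 3, and $P_n\circ f_0\to f_0$ pointwise in norm. Moreover $e^*\circ f_0\in\mathfrak A_1(X,\mathbb R)$ for every $e^*=(c_k)\in\ell_1=c_0^*$. Indeed the continuous functions
$$F_n(t)=\sum_{k\le n}c_k\max(0,1-n|t-q_k|)$$
are bounded by $\sum|c_k|$ and converge pointwise to $\sum_kc_k1_{\{q_k\}}$, so $\int F_n\,d\mu\to\sum_kc_k\mu(\{q_k\})$. Yet $f_0\notin\mathcal C_1(X,c_0)$: if it were, then $t\mapsto\|f_0(\delta_t)\|=1_{\mathbb Q}(t)$ would be Baire-one on $[0,1]$.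

So scalar information about all the functions $e^*\circ f$, together with the truncations, cannot suffice, even for $c_0$. The proof has to use a sequence of continuous maps $g_n$ converging to $f$ in norm.

## 6. Convex combinations of the approximants: proof of Theorem A

Start from continuous $g_n\to f$. Convex combinations of far-out $g_n$'s still converge to $f$, so it is enough to find such combinations uniformly close to $\mathfrak A(X)\otimes E$. By Hahn–Banach, the only obstruction is one functional $\Lambda$ on $C(X,E)$. One functional is dominated by one measure $\nu$, and in $L^1(\nu,E)$ iterated limits are harmless, because continuous functionals pass through them one at a time. There $\Lambda$ can be evaluated at $f$ in two ways: through the $g_n$, and through operators $T\circ f$ of finite rank.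

The AP supplies only a net of operators, with no bound on their norms, so dominated convergence cannot be used to pass from $T\circ f$ to $f$. This is handled by the following rescaling, which turns a series into a $\tau$-continuous functional.

**Lemma 2.** Let $x_k^*\in E^*$ and $e_k\in E$ with $\sum_k\|x_k^*\|\|e_k\|<\infty$. The functional $T\mapsto\sum_kx_k^*(Te_k)$ on $L(E)$ can be rewritten in the same form with $e_k\to0$ and $\sum_k\|x_k^*\|<\infty$. In particular it is $\tau$-continuous.

**Proof.** Discard the terms with $x_k^*=0$ or $e_k=0$. If finitely many terms (possibly none) remain, pad with zeros and there is nothing to do. Otherwise let $t_k=\|x_k^*\|\|e_k\|>0$, $r_k=\sum_{j\ge k}t_j$ and $\lambda_k=r_k^{-1/2}\to\infty$. Then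
$$\lambda_kt_k=\frac{(\sqrt{r_k}-\sqrt{r_{k+1}})(\sqrt{r_k}+\sqrt{r_{k+1}})}{\sqrt{r_k}}\le2(\sqrt{r_k}-\sqrt{r_{k+1}}),$$
so $\sum\lambda_kt_k\le2\sqrt{r_1}<\infty$. Replace $e_k$ by $e_k/(\lambda_k\|e_k\|)$, of norm $1/\lambda_k\to0$, and $x_k^*$ by $\lambda_k\|e_k\|x_k^*$, of norm $\lambda_kt_k$. The terms $x_k^*(Te_k)$ do not change. In this form
$$\Big|\sum_kx_k^*(Te_k)\Big|\le\Big(\sum_k\|x_k^*\|\Big)\sup\{\|Te\|:e\in\{e_k\}\cup\{0\}\},$$
and $\{e_k\}\cup\{0\}$ is compact. $\square$

Now let $E$ have the AP and let $f\in\mathcal C_1(X,E)$ be affine. By Lemma 1, $M=\sup_X\|f\|<\infty$. If $M=0$ take $a_n=0$, so let $M>0$.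

**Step 1 (reduction to a distance).** The purpose is to turn the theorem into a statement that Hahn–Banach can handle. Let $g_n:X\to E$ be continuous with $g_n\to f$ pointwise. The radial retraction of $E$ onto $MB_E$ is continuous and fixes every value of $f$, so composing with it we may assume $\|g_n\|\le M$ on $X$.

**Claim.** For every $N$,
$$\operatorname{dist}\big(\operatorname{conv}\{g_n:n\ge N\},\ \mathfrak A(X)\otimes E\big)=0\quad\text{in }C(X,E)\text{ with the sup norm.}$$

Suppose the Claim fails for some $N$. The convex set of all differences $g-b$, with $g\in\operatorname{conv}\{g_n:n\ge N\}$ and $b\in\mathfrak A(X)\otimes E$, has positive distance from $0$. So there are $\Lambda\in C(X,E)^*$ and $\delta>0$ with $\Lambda(g)-\Lambda(b)\ge\delta$ for all such $g,b$. As $b$ runs over a linear space, $\Lambda$ vanishes on $\mathfrak A(X)\otimes E$, and therefore $\Lambda(g_n)\ge\delta$ for $n\ge N$.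

**Step 2 (extending $\Lambda$ so that it can be evaluated at $f$).** The map $f$ need not be continuous, so we dominate $\Lambda$ by a measure. For $0\le h\in C(X)$ put
$$p(h)=\sup\{|\Lambda(g)|:g\in C(X,E),\ \|g(x)\|\le h(x)\text{ for all }x\}.$$
Then $p(h)\le\|\Lambda\|\|h\|_\infty<\infty$, and $p$ is positively homogeneous. It is also additive, as follows.

If $\|g_i(\cdot)\|\le h_i$ for $i=1,2$, choose signs $\varepsilon_i$ with $\varepsilon_i\Lambda(g_i)=|\Lambda(g_i)|$. Then $\|\varepsilon_1g_1+\varepsilon_2g_2\|\le h_1+h_2$ pointwise, so $|\Lambda(g_1)|+|\Lambda(g_2)|\le p(h_1+h_2)$. This gives $p(h_1)+p(h_2)\le p(h_1+h_2)$.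

Conversely let $\|g(\cdot)\|\le h_1+h_2$. Put $g_i=\frac{h_i}{h_1+h_2}g$ where $h_1+h_2>0$, and $g_i=0$ elsewhere. Then $\|g_i(\cdot)\|\le h_i$ and $g=g_1+g_2$. Each $g_i$ is continuous: this is clear where $h_1+h_2>0$, and at a point where $h_1+h_2=0$ it follows from $\|g_i(\cdot)\|\le h_i$ and continuity of $h_i$. So $|\Lambda(g)|\le p(h_1)+p(h_2)$, which gives $p(h_1+h_2)\le p(h_1)+p(h_2)$.

Hence $h_1-h_2\mapsto p(h_1)-p(h_2)$ is a well-defined positive linear functional on $C(X)$. By the Riesz theorem there is a finite positive Radon measure $\nu$ with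
$$|\Lambda(g)|\le p(\|g(\cdot)\|)=\int\|g\|\,d\nu\qquad(g\in C(X,E)).$$
Simple functions are dense in $L^1(\nu,E)$, and indicators of Borel sets are $L^1(\nu)$-limits of functions in $C(X)$, so $C(X,E)$ is dense in $L^1(\nu,E)$. Therefore $\Lambda$ extends to a functional $\tilde\Lambda$ on $L^1(\nu,E)$ with $|\tilde\Lambda(g)|\le\int\|g\|\,d\nu$.

A continuous map on $X$ has compact range and is a uniform limit of simple functions, so it is strongly measurable. Then so is the pointwise limit $f$. As $f$ is bounded and $\nu$ is finite, $f\in L^1(\nu,E)$. Since $\|g_n-f\|\le2M$ and $g_n\to f$ pointwise, $g_n\to f$ in $L^1(\nu,E)$. Here the norm approximants do their work: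
$$\tilde\Lambda(f)=\lim_n\Lambda(g_n)\ge\delta>0.\tag{1}$$

**Step 3 (a second evaluation gives $\tilde\Lambda(f)=0$).** The purpose is to see $T\mapsto\tilde\Lambda(T\circ f)$ as a $\tau$-continuous functional on $L(E)$ that vanishes on finite rank operators. Choose simple functions $s_j$ with $\|s_j-f\|_1\le2^{-j}$, and write $f=s_1+\sum_j(s_{j+1}-s_j)$. A simple function $s=\sum_i1_{A_i}\otimes v_i$ with disjoint $A_i$ has $\|s\|_1=\sum_i\nu(A_i)\|v_i\|$. So, listing all terms,
$$f=\sum_kh_k\otimes e_k\ \text{ in }L^1(\nu,E),\qquad\sum_k\|h_k\|_1\|e_k\|<\infty,$$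
with $h_k\in L^1(\nu)$ and $e_k\in E$. Define $x_k^*(e)=\tilde\Lambda(h_k\otimes e)$. Then $x_k^*\in E^*$ and $\|x_k^*\|\le\|h_k\|_1$. For $T\in L(E)$ we have $T\circ f=\sum_kh_k\otimes Te_k$ in $L^1(\nu,E)$, hence
$$\tilde\Lambda(T\circ f)=\sum_kx_k^*(Te_k),\qquad\sum_k\|x_k^*\|\|e_k\|<\infty.\tag{2}$$
By Lemma 2, $T\mapsto\tilde\Lambda(T\circ f)$ is $\tau$-continuous.

Let $T=\sum_{i=1}^rz_i^*\otimes z_i$ have finite rank. Then $T\circ f=\sum_i(z_i^*\circ f)z_i$. By Lemma 1, $z_i^*\circ f=\lim_na_{i,n}$ pointwise with $(a_{i,n})_n$ uniformly bounded in $\mathfrak A(X,\mathbb R)$. By dominated convergence $a_{i,n}z_i\to(z_i^*\circ f)z_i$ in $L^1(\nu,E)$, and $\Lambda(a_{i,n}z_i)=0$ because $a_{i,n}z_i\in\mathfrak A(X)\otimes E$. So $\tilde\Lambda(T\circ f)=0$ for every finite rank $T$. By the AP, $I_E$ is in the $\tau$-closure of these $T$, so $\tilde\Lambda(f)=0$. This contradicts (1) and proves the Claim.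

**Step 4 (from the Claim to the sequence).** We now extract the sequence with the right norm bound. For each $N\ge1$ choose $h_N\in\operatorname{conv}\{g_n:n\ge N\}$ and $b_N\in\mathfrak A(X)\otimes E$ with $\|h_N-b_N\|_\infty<1/N$. For each $x$,
$$\|h_N(x)-f(x)\|\le\sup_{n\ge N}\|g_n(x)-f(x)\|\to0,$$
so $b_N\to f$ pointwise. Also $\|h_N\|_\infty\le M$, so $\|b_N\|_\infty\le M+1/N$. The maps $a_N=\frac{M}{M+1/N}b_N$ are in $\mathfrak A(X)\otimes E$, satisfy $\|a_N\|_\infty\le M$, and converge pointwise to $f$. This proves Theorem A. $\square$

**Remark.** Let $E$ be arbitrary and $E_0=\overline{\operatorname{span}}\,f(X)$. Then $f\in L^1(\nu,E_0)$, and in Step 3 the simple functions, hence all $e_k$, can be taken in $E_0$. Formula (2) holds for $T\in L(E_0,E)$, and Lemma 2 and its proof apply verbatim to such $T$. If $T=\sum z_i^*\otimes z_i$ with $z_i^*\in E_0^*$, extend the $z_i^*$ to $E$ by Hahn–Banach. The argument that $\tilde\Lambda(T\circ f)=0$ is then unchanged. So the conclusion of Theorem A holds for each affine $f\in\mathcal C_1(X,E)$ for which the inclusion $E_0\to E$ can be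 approximated, uniformly on compact subsets of $E_0$, by finite rank operators $E_0\to E$.

## 7. A nonzero trace of the zero operator

From here on $E$ fails the AP. The first task is to make this failure into something one can compute with.

**Grothendieck's theorem** (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Prop. 1.e.3). Every $\tau$-continuous linear functional on $L(E)$ has the form $T\mapsto\sum_nx_n^*(Tx_n)$ with $x_n\in E$, $x_n^*\in E^*$ and $\sum\|x_n^*\|\|x_n\|<\infty$.

For the reader who wants to see why: a $\tau$-continuous functional $\phi$ satisfies $|\phi(T)|\le\sup_{e\in K}\|Te\|$ for some compact $K$, and a compact set lies in the closed convex hull of a null sequence $(x_n)$, so $|\phi(T)|\le\sup_n\|Tx_n\|$. Hence $\phi$ is a bounded functional of the sequence $(Tx_n)\in c_0(E)$. Extend it by Hahn–Banach to $c_0(E)$, whose dual is $\ell_1(E^*)$.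

**Step 1 (the trace functional).** Since $I_E$ is not in the $\tau$-closure of the finite rank operators, Hahn–Banach gives a $\tau$-continuous functional that vanishes on finite rank operators and equals $1$ at $I_E$. By Grothendieck's theorem it is $T\mapsto\sum_nx_n^*(Tx_n)$, and by Lemma 2 we may assume
$$\|x_n\|\to0,\qquad\sum_n\|x_n^*\|<\infty.$$
Testing on $T=e^*\otimes e$ gives $e^*\big(\sum_nx_n^*(e)x_n\big)=0$ for all $e^*\in E^*$. Hence
$$\sum_nx_n^*(e)\,x_n=0\quad(e\in E),\qquad\sum_nx_n^*(x_n)=1.\tag{3}$$

In finite dimensions (3) is impossible: $\sum_nx_n^*(x_n)$ is then the trace of the operator $e\mapsto\sum_nx_n^*(e)x_n$, which is zero.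

**Step 2 (lifting the relation to a dual space).** We factor the data through a dual space $G^*$ so that the first relation in (3) still holds there. Define $Q:\ell_1\to E$ by $Qa=\sum a_nx_n$. For $e^*\in E^*$ let $g_{e^*}=(e^*(x_n))_n\in c_0$, and let $G$ be the closure in $c_0$ of the linear space $\{g_{e^*}:e^*\in E^*\}$. For $a\in\ell_1=c_0^*$ we have $a(g_{e^*})=\sum a_ne^*(x_n)=e^*(Qa)$. So $a\in G^\perp$ iff $e^*(Qa)=0$ for all $e^*$, i.e. iff $Qa=0$. Therefore $G^*=\ell_1/G^\perp=\ell_1/\ker Q$, and $Q$ induces an injective operator $J:G^*\to E$: for $y\in G^*$, take any extension $a\in\ell_1$ of $y$ and put $Jy=Qa$. It satisfies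
$$e^*(Jy)=y(g_{e^*})\qquad(y\in G^*,\ e^*\in E^*).\tag{4}$$
Every $y\in B_{G^*}$ extends to $c_0$ with the same norm, so $J(B_{G^*})=Q(B_{\ell_1})$. This is contained in $L$, the closed absolutely convex hull of $\{x_n\}$, which is norm compact since $(x_n)$ is a null sequence.

Let $y_n\in G^*$ be the restriction to $G$ of the $n$-th coordinate functional. Then $\|y_n\|\le1$ and $Jy_n=x_n$. For $e\in E$ the series $\sum_nx_n^*(e)y_n$ converges absolutely in $G^*$, and $J$ maps its sum to $\sum_nx_n^*(e)x_n=0$. Since $J$ is injective,
$$\sum_nx_n^*(e)\,y_n=0\ \text{ in }G^*\qquad(e\in E).\tag{5}$$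

**The obvious candidate is continuous.** One might try $X=(B_{G^*},w^*)$ and $f=J|_X$. But by (4) $J$ is weak$^*$-to-weak continuous, and its values on $X$ lie in the norm-compact set $L$, where the weak and norm topologies agree. So $J|_X$ is in $\mathfrak A(X,E)$, and this $X$ and $f$ give no counterexample. What we want is a larger dual ball on which

- every continuous affine map can be approximated by finite rank ones, so that (5) makes a trace functional vanish on it, and
- $J$ is still visible, through a projection onto $G^*$ that is Baire-one and need not be continuous.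

## 8. Convergent sequences in $G$ and the projection $P$

**Step 3 (the space $W$).** We build a space with the metric approximation property whose dual contains a copy of $G^*$. The space $G\subset c_0$ is separable, so choose finite-dimensional subspaces $G_1\subset G_2\subset\cdots$ with dense union in $G$. Let
$$W=\{w=(w_n):w_n\in G_n,\ (w_n)\text{ converges in }G\},\qquad\|w\|=\sup_n\|w_n\|.$$
This is closed in $\ell_\infty(G)$, because a uniform limit of Cauchy sequences is Cauchy. So $W$ is a Banach space. Write $\lim w=\lim_nw_n$, so $\|\lim w\|\le\|w\|$. Put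
$$Q_Nw=(w_1,\dots,w_N,w_N,w_N,\dots),$$
which is in $W$ since $G_N\subset G_n$ for $n\ge N$. Then $Q_N$ has finite rank, $\|Q_N\|\le1$, and $\|Q_Nw-w\|=\sup_{n>N}\|w_N-w_n\|\to0$. Hence $W$ is separable and, by the remark in Section 2, has the metric approximation property. So
$$X=(B_{W^*},w^*)$$
is a metrizable compact convex set.

*The embedding $\iota:G^*\to W^*$.* Put $(\iota y)(w)=y(\lim w)$. Then $\|\iota y\|\le\|y\|$.

*The operator $P:W^*\to G^*$.* For $g\in G$ choose $g_n\in G_n$ with $g_n\to g$ (possible, since $\operatorname{dist}(g,G_n)\to0$), and let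
$$w^{(m)}=(0,\dots,0,g_m,g_{m+1},\dots)\in W,\qquad(P\varphi)(g)=\lim_m\varphi(w^{(m)})\quad(\varphi\in W^*).$$

The limit exists. Let $\varphi_n\in G_n^*$ be $\varphi$ applied to sequences supported on the $n$-th coordinate. Finitely supported sequences $(u_n)$ with $u_n\in B_{G_n}$ are in $B_W$, so $\sum_n\varphi_n(u_n)\le\|\varphi\|$ for each of them, and thus $\sum_n\|\varphi_n\|\le\|\varphi\|$. For $m<m'$,
$$\varphi(w^{(m)})-\varphi(w^{(m')})=\sum_{m\le n<m'}\varphi_n(g_n),$$
whose absolute value is at most $\sup_n\|g_n\|\sum_{n\ge m}\|\varphi_n\|\to0$.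

The limit does not depend on the choice of $(g_n)$. For another choice $(g_n')$, $\|w^{(m)}-w'^{(m)}\|=\sup_{n\ge m}\|g_n-g'_n\|\to0$.

Linear combinations of choices for $g$ and $g'$ are choices for the linear combinations, so $P\varphi$ is linear in $g$. Clearly $P$ is linear in $\varphi$. Moreover $|(P\varphi)(g)|\le\|\varphi\|\lim_m\sup_{n\ge m}\|g_n\|=\|\varphi\|\|g\|$, so $P\varphi\in G^*$ and $\|P\|\le1$.

Finally,
$$P\iota y=y\qquad(y\in G^*),\tag{6}$$
since $\lim w^{(m)}=g$ and so $(\iota y)(w^{(m)})=y(g)$ for all $m$.

**The construction with a line in place of $G$.** Take $G=G_n=\mathbb R$. Then $W=c$, the convergent real sequences, and every $\varphi\in c^*$ is $\varphi(w)=\alpha\lim w+\sum_nb_nw_n$ with $(b_n)\in\ell_1$. With $g=g_n=1$ we get $\varphi(w^{(m)})=\alpha+\sum_{n\ge m}b_n\to\alpha$, so $P\varphi=\alpha$. This is a pointwise limit of weak$^*$-continuous functionals, but it is not weak$^*$-continuous on the ball: the coordinate functionals $w\mapsto w_n$ converge weak$^*$ to $\lim$, while $P$ is $0$ on each of them and $1$ on $\lim$.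

## 9. The map $f=JP$ is Baire-one

**Step 4 (the function $f$).** We define the counterexample and check everything except $f\notin\mathfrak A_1(X,E)$. Let $U=JP:W^*\to E$ and $f=U|_X$. Then $f$ is affine, and $f(X)\subset J(B_{G^*})\subset L$, so its range is relatively norm compact.

For each $e^*\in E^*$, (4) gives $e^*(f(\varphi))=(P\varphi)(g_{e^*})=\lim_m\varphi(w^{(m)})$, with $w^{(m)}$ chosen for $g=g_{e^*}$. Each $\varphi\mapsto\varphi(w^{(m)})$ is weak$^*$-continuous, so $e^*\circ f\in\mathcal C_1(X,\mathbb R)$. The example $f_0$ of Section 5 warns us that this alone is not enough. Here the compactness of $L$ closes the gap, as follows.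

The space $Z=\overline{\operatorname{span}}\,L$ is separable. Let $(z_k)_{k\ge1}$ be dense in $Z$ and choose $e_k^*\in B_{E^*}$ with $e_k^*(z_k)=\|z_k\|$. These functionals separate the points of $Z$. Indeed, if $z\ne0$ and $e_k^*(z)=0$ for all $k$, pick $k$ with $\|z_k-z\|<\frac13\|z\|$. Then $\|z_k\|=e_k^*(z_k-z)<\frac13\|z\|$, while $\|z_k\|>\frac23\|z\|$, a contradiction. So the linear map
$$\Phi:Z\to\ell_2,\qquad\Phi(z)=(2^{-k}e_k^*(z))_k$$
is continuous and injective, and $\Phi|_L$ is a homeomorphism onto the compact convex set $\Phi(L)$.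

Let $C=\sup_{z\in L}\|z\|$. Since $|e_k^*\circ f|\le C$, truncation gives continuous $u_{k,m}:X\to[-C,C]$ with $u_{k,m}\to e_k^*\circ f$ pointwise as $m\to\infty$. Put $h_m=(2^{-k}u_{k,m})_k:X\to\ell_2$. The squares of the coordinates are dominated by $4^{-k}C^2$, so $h_m$ is a uniform limit of its finite truncations and therefore continuous. By dominated convergence for series, $h_m\to\Phi\circ f$ pointwise in norm. Let $\rho:\ell_2\to\Phi(L)$ be the nearest point projection, which is continuous and fixes $\Phi(L)$. The maps
$$(\Phi|_L)^{-1}\circ\rho\circ h_m:X\to L$$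
are continuous and converge pointwise to $(\Phi|_L)^{-1}\circ\Phi\circ f=f$. Hence $f\in\mathcal C_1(X,E)$. (These maps are not affine in general, because $\rho$ is not.)

## 10. The trace functional separates $f$ from $\mathfrak A_1(X,E)$

**Step 5 ($f\notin\mathfrak A_1(X,E)$).** We find a functional that is zero on continuous affine maps, passes to pointwise limits of sequences, and is $1$ at $f$. Suppose $f_m\in\mathfrak A(X,E)$ and $f_m\to f$ pointwise.

*From affine maps to operators.* Since $f$ is odd, replacing $f_m(\varphi)$ by $\frac12(f_m(\varphi)-f_m(-\varphi))$ keeps the convergence, and we may assume $f_m$ odd. In particular $f_m(0)=0$, so $f_m(t\varphi)=tf_m(\varphi)$ for $t\in[0,1]$. Hence $S_m\varphi=s\,f_m(\varphi/s)$ does not depend on the choice of $s>0$ with $s\ge\|\varphi\|$. It is additive, because for large $s$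
$$S_m(\varphi+\psi)=2s\,f_m\Big(\tfrac12\tfrac{\varphi}{s}+\tfrac12\tfrac{\psi}{s}\Big)=s f_m(\varphi/s)+sf_m(\psi/s),$$
and it is homogeneous, because $f_m$ is odd. So $f_m=S_m|_X$ with $S_m:W^*\to E$ linear and weak$^*$-to-norm continuous on $B_{W^*}$. In particular $S_m(B_{W^*})$ is norm compact, and $S_m$ is bounded.

*The functional.* For bounded linear $S:W^*\to E$ put
$$\theta(S)=\sum_nx_n^*(S\iota y_n),\qquad|\theta(S)|\le\|S\|\sum_n\|x_n^*\|,\tag{7}$$
where the bound uses $\|\iota y_n\|\le\|y_n\|\le1$.

**Claim.** $\theta(S)=0$ for $S=S_m$.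

The metric approximation property of $W$ enters here. For $e^*\in E^*$ the linear functional $e^*\circ S$ is weak$^*$-continuous on $B_{W^*}$, hence by the Banach–Dieudonné theorem it is given by an element of $W$. So $S^*E^*\subset W\subset W^{**}$. By Schauder's theorem $S^*(B_{E^*})$ is relatively compact in $W^{**}$, hence in the closed subspace $W$. As $\|Q_N\|\le1$ and $Q_N\to I_W$ pointwise, $Q_N\to I_W$ uniformly on $S^*(B_{E^*})$. For $\varphi\in B_{W^*}$ and $e^*\in B_{E^*}$ we have $e^*(SQ_N^*\varphi)=(Q_N^*\varphi)(S^*e^*)=\varphi(Q_NS^*e^*)$. Therefore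
$$\|SQ_N^*-S\|=\sup_{e^*\in B_{E^*}}\|Q_NS^*e^*-S^*e^*\|\to0,$$
and (7) gives $\theta(S)=\lim_N\theta(SQ_N^*)$.

It remains to compute $\theta(SQ_N^*)$. Write $Q_N=\sum_{i=1}^r\psi_i\otimes v_i$ with $\psi_i\in W^*$ and $v_i\in W$. Then $Q_N^*\varphi=\sum_i\varphi(v_i)\psi_i$ and $SQ_N^*\varphi=\sum_i\varphi(v_i)S\psi_i$. Since $(\iota y_n)(v_i)=y_n(\lim v_i)$, relation (5) with $e=S\psi_i$ gives
$$\theta(SQ_N^*)=\sum_{i=1}^r\sum_ny_n(\lim v_i)\,x_n^*(S\psi_i)=\sum_{i=1}^r\Big(\sum_nx_n^*(S\psi_i)\,y_n\Big)(\lim v_i)=0.$$
This proves the Claim.

*The limit.* By scaling, $S_m\varphi\to U\varphi$ for every $\varphi\in W^*$. By the Banach–Steinhaus theorem $\sup_m\|S_m\|<\infty$. So the terms $x_n^*(S_m\iota y_n)$ are dominated by $\big(\sup_m\|S_m\|\big)\|x_n^*\|$, which is summable in $n$, and they converge to $x_n^*(U\iota y_n)$ as $m\to\infty$. Hence $\theta(U)=\lim_m\theta(S_m)=0$. On the other hand, by (6), $Jy_n=x_n$ and (3),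
$$\theta(U)=\sum_nx_n^*(JP\iota y_n)=\sum_nx_n^*(Jy_n)=\sum_nx_n^*(x_n)=1.$$
This contradiction shows $f\notin\mathfrak A_1(X,E)$ and completes the proof of Theorem B. $\square$
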